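# Completeness of $D^{(1)}(X)$ and the lengths of paths in thin plane sets

## 1. Theorem A and what it says

**Theorem A.** Let $X$ be a connected, perfect, compact, polynomially convex subset of $\mathbb C$ with empty interior. The following are equivalent:

* (a) the normed algebra $(D^{(1)}(X),\|\cdot\|)$ is complete;
* (b) every $\|\cdot\|$-Cauchy sequence of polynomials converges in $D^{(1)}(X)$;
* (c) for each $z\in X$ there is a constant $A_z$ such that $|p(w)-p(z)|\le A_z\,|p'|_X\,|w-z|$ for all polynomials $p$ and all $w\in X$;
* (d) $X$ is pointwise regular.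

Moreover, (c) with constant $A_z$ gives (d) with $k_z=A_z$, and conversely. In fact, for all $z,w\in X$,
$$\sup\{|p(w)-p(z)|:\ p\text{ a polynomial},\ |p'|_X\le 1\}=\delta_X(z,w),\tag{1}$$
where $\delta_X(z,w)\in[0,\infty]$ is the infimum of the lengths of rectifiable paths in $X$ from $z$ to $w$, with $\inf\emptyset=\infty$.

Here are the words in this statement.

**Definition (the algebra).** Let $X\subset\mathbb C$ be compact, connected and perfect (nonempty without isolated points). A function $f:X\to\mathbb C$ is differentiable at $z\in X$ if
$$f'(z)=\lim_{w\to z,\ w\in X\setminus\{z\}}\frac{f(w)-f(z)}{w-z}$$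
exists. $D^{(1)}(X)$ is the algebra of functions that are differentiable at every point of $X$ and have continuous derivative $f'$ on $X$, with the norm $\|f\|=|f|_X+|f'|_X$, where $|\cdot|_X$ is the uniform norm on $X$.

The product rule gives $\|fg\|\le|f|_X|g|_X+|f'|_X|g|_X+|f|_X|g'|_X\le\|f\|\,\|g\|$, so this is a normed algebra. On $X=[0,1]$ it is the usual complex $C^1[0,1]$.

**Definition (pointwise regular).** The connected set $X$ is pointwise regular if for each $z\in X$ there is $k_z>0$ such that each $w\in X$ can be joined to $z$ by a rectifiable path in $X$ of length at most $k_z|z-w|$.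

**Definition (polynomially convex).** A compact set $X\subset\mathbb C$ is polynomially convex if $\mathbb C\setminus X$ is connected.

The question behind the theorem comes from J. F. Feinstein and H. G. Dales, "Normed algebras of differentiable functions on compact plane sets", arXiv:1501.03986 (2015). It is known that pointwise regularity implies completeness, and that $D^{(1)}(J)$ is incomplete for every non-rectifiable Jordan arc $J$. The authors write that they do not know whether $D^{(1)}(X)$ is incomplete for each polynomially convex $X$ with empty interior that is not pointwise regular. The implication (a)$\Rightarrow$(d) says that it is: if such an $X$ is not pointwise regular, then $D^{(1)}(X)$ is incomplete, and since (b) is on the list, some Cauchy sequence of polynomials already has no limit in $D^{(1)}(X)$.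

The implication (a)$\Rightarrow$(d) takes a statement of functional analysis and produces curves. Nothing in the hypothesis mentions curves, and a connected compact set may contain no rectifiable path at all apart from constant ones. Formula (1) shows how the two sides talk to each other: the intrinsic distance in $X$ can be computed from polynomials alone.

Two further results, Theorem B (a duality formula for $\delta_X$) and Theorem C (finitely many holes), are stated in Sections 9 and 10.

Throughout, $dA$ is area measure, $\hat{\mathbb C}$ is the Riemann sphere, $\partial=\frac12(\partial_x-i\partial_y)$ and $\bar\partial=\frac12(\partial_x+i\partial_y)$. For real $\varphi$ we have $2\partial\varphi=\varphi_x-i\varphi_y$, so $|2\partial\varphi|=|\nabla\varphi|$. If locally $u=\operatorname{Re}F$ with $F$ holomorphic, then $2\partial u=F'$.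

## 2. A segment, a cusp and two combs

On $X=[0,1]$ we have $|p(w)-p(z)|=\left|\int_z^wp'\right|\le|p'|_X|w-z|$, with equality for $p(t)=t$. So both sides of (1) equal $|w-z|$, and (a) to (d) all hold with $A_z=k_z=1$.

Next take the arc $X=[0,1]\cup\{x+ix^2:0\le x\le1\}$, which has a cusp at $0$. The points $x$ and $x+ix^2$ are at distance $x^2$, but a path in $X$ between them passes through $0$ and so has length at least $2x$. Hence $k_x\ge 2/x$ for $0<x\le 1$, and no single constant serves all $z$. Still, $X$ is pointwise regular. At $z=0$ the constant $\sqrt5$ works, because the parabola over $[0,x]$ has length at most $\sqrt5\,x$. If $z\ne0$ lies on one branch, then points $w$ on the same branch are joined to $z$ along the branch, of length at most $\sqrt5|z-w|$. Points $w$ on the other branch stay at a positive distance from $z$, while all paths involved have length at most $2\sqrt5$. So $D^{(1)}(X)$ is complete: constants depending on $z$ are the right notion.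

Now the comb
$$X=[0,1]\ \cup\ \{iy:0\le y\le1\}\ \cup\ \bigcup_{n\ge1}\{\tfrac1n+iy:0\le y\le 1\}.$$
It is compact and connected with empty interior, and its complement is connected (from a gap between two teeth one can go straight up). Any two points are joined by a path of length at most $3$. Yet $X$ is not pointwise regular at $z=i$: the point $w_n=\frac1n+i$ is at distance $\frac1n$ from $i$, and $\delta_X(i,w_n)=2+\frac1n$. Let us see incompleteness by hand. Let $f=0$ on the base and on the tooth over $0$, and let $f(\frac1n+iy)=n^{-1/2}y^2$. Let $f_N$ agree with $f$ on the first $N$ teeth and vanish elsewhere. Then $f_N\in D^{(1)}(X)$: on tooth $n\le N$ its derivative is $-2in^{-1/2}y$, which matches the value $0$ on the base at $y=0$, and near the tooth over $0$ the function $f_N$ is $0$. For $M>N$ we get $\|f_M-f_N\|\le 3(N+1)^{-1/2}$, so $(f_N)$ is Cauchy. Its limit could only be the uniform limit $f$, but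
$$\frac{f(w_n)-f(i)}{w_n-i}=\frac{n^{-1/2}}{1/n}=n^{1/2}\to\infty ,$$
so $f$ is not differentiable at $i$.

This worked because we could see the paths in $X$ and integrate along them. In general we cannot. Nor may we assume that $X$ has area $0$: if $C\subset[0,1]$ is a Cantor set of positive length, then $[0,1]\cup\{x+iy:x\in C,\ 0\le y\le1\}$ is compact, connected, has empty interior and connected complement, and has positive area. Positive area will cause the main difficulty.

## 3. Pointwise regular sets: (d) implies (a)

This implication is quoted as known in the source. The argument is short, so here it is.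

**Lemma 1.** Let $f\in D^{(1)}(X)$ and let $\gamma$ be a rectifiable path in $X$ from $z$ to $w$. Then
$$f(w)-f(z)=\int_\gamma f'(t)\,dt,\qquad |f(w)-f(z)|\le|f'|_X\operatorname{length}(\gamma).\tag{2}$$

*Proof.* Parametrize by arc length, $\gamma:[0,\ell]\to X$, so $|\gamma(s)-\gamma(s')|\le|s-s'|$. Put $\phi=f\circ\gamma$ and $M=|f'|_X$. By differentiability of $f$ at $\gamma(s)$,
$$\phi(s+h)-\phi(s)=\big(f'(\gamma(s))+o(1)\big)\big(\gamma(s+h)-\gamma(s)\big)\qquad(h\to0),$$
so $\limsup_{h\to0}|\phi(s+h)-\phi(s)|/|h|\le M$ at every $s$. This makes $\phi$ Lipschitz with constant $M$. Indeed, fix $a<b$ and $\varepsilon>0$, and let $T$ be the largest $\tau\in[a,b]$ such that $|\phi(\tau')-\phi(a)|\le(M+\varepsilon)(\tau'-a)$ for all $\tau'\in[a,\tau]$; it exists because $\phi$ is continuous. If $T<b$, then for $\tau$ slightly larger than $T$ we have $|\phi(\tau)-\phi(a)|\le|\phi(T)-\phi(a)|+(M+\varepsilon)(\tau-T)\le(M+\varepsilon)(\tau-a)$, contradicting the choice of $T$. So $T=b$, and $\varepsilon\to0$.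

A Lipschitz function is the integral of its derivative, and $\phi'(s)=f'(\gamma(s))\gamma'(s)$ wherever $\gamma'(s)$ exists, that is, for almost every $s$. This is (2). $\square$

**Proposition 2.** If $X$ is pointwise regular, then $D^{(1)}(X)$ is complete.

*Proof.* Let $(f_n)$ be Cauchy. Then $f_n\to f$ and $f_n'\to g$ uniformly, with $f,g$ continuous. Fix $z\in X$. For $w\in X$ choose a path $\gamma$ in $X$ from $z$ to $w$ of length at most $k_z|w-z|$. Pass to the limit in (2): $f(w)-f(z)=\int_\gamma g\,dt$. All points of $\gamma$ lie within $k_z|w-z|$ of $z$, so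
$$|f(w)-f(z)-g(z)(w-z)|=\Big|\int_\gamma(g-g(z))\,dt\Big|\le k_z|w-z|\sup_{t\in X,\ |t-z|\le k_z|w-z|}|g(t)-g(z)|=o(|w-z|).$$
Hence $f'(z)=g(z)$, so $f\in D^{(1)}(X)$ and $\|f_n-f\|\to0$. $\square$

## 4. A complete algebra controls increments by derivatives

Now we start from completeness. The first gain is an inequality of type (c). It is the only place where completeness is used.

**Lemma 3.** Let $X$ be connected, perfect and compact, and let $\mathcal A\subset D^{(1)}(X)$ be a subalgebra that contains the constants and is complete in $\|\cdot\|$. Then there are $K>0$ and, for each $z\in X$, $A_z>0$ such that for all $f\in\mathcal A$ and $z,w\in X$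
$$|f-f(z)|_X\le K|f'|_X,\qquad|f(w)-f(z)|\le A_z|f'|_X|w-z|.\tag{3}$$

*Proof.* **Step 1: a bound with the full norm.** Fix $z$. For each $w\in X\setminus\{z\}$ the functional $f\mapsto(f(w)-f(z))/(w-z)$ is bounded on the Banach space $\mathcal A$, since it is at most $2\|f\|/|w-z|$ in modulus. For each single $f$ these numbers stay bounded as $w$ varies, because $f$ is bounded and is differentiable at $z$. By the Banach–Steinhaus theorem there is $C_z$ with
$$|f(w)-f(z)|\le C_z\|f\|\,|w-z|\qquad(f\in\mathcal A,\ w\in X).\tag{4}$$
What remains is to remove $|f|_X$ from the right side.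

**Step 2: if $f\in\mathcal A$ and $f'=0$, then $f$ is constant.** The purpose is to rule out functions that move with zero derivative. Suppose $f$ is not constant and choose $a\in f(X)$ with $|a|$ maximal, so $a\neq0$. Let $q_n(s)=\big(\frac{s+a}{2a}\big)^n$. If $|s|\le|a|$, then $|s+a|\le2|a|$ with equality only for $s=a$. So on $f(X)$ we have $|q_n|\le1$, $q_n(a)=1$, and $q_n(s)\to0$ for $s\ne a$. The function $q_n\circ f$ is a polynomial in $f$, so it is in $\mathcal A$; its derivative is $q_n'(f)f'=0$ and its norm is $1$.

The set $S=f^{-1}(a)$ is closed, nonempty and not all of $X$. As $X$ is connected, $S$ is not open in $X$, so there are $z\in S$ and $w_k\in X\setminus S$ with $w_k\to z$. By (4), $|q_n(f(w_k))-1|\le C_z|w_k-z|$. Let $n\to\infty$: $1\le C_z|w_k-z|$ for all $k$. Let $k\to\infty$: a contradiction.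

**Step 3: the uniform bound.** Fix $z_0\in X$. We claim that there is $K_0$ with $|f-f(z_0)|_X\le K_0|f'|_X$ on $\mathcal A$. If not, subtracting constants and scaling we find $f_n\in\mathcal A$ with $f_n(z_0)=0$, $|f_n|_X=1$, $|f_n'|_X\to0$. The norms are bounded, so by (4) the family is equicontinuous at each point of $X$, and by Arzelà–Ascoli a subsequence converges uniformly. The derivatives tend uniformly to $0$, so this subsequence is $\|\cdot\|$-Cauchy. Its limit $f\in\mathcal A$ has $f'=0$, $f(z_0)=0$ and $|f|_X=1$, against Step 2.

For any $z$, $|f-f(z)|_X\le|f-f(z_0)|_X+|f(z_0)-f(z)|\le2K_0|f'|_X$, so $K=2K_0$ works. Finally apply (4) to $f-f(z)\in\mathcal A$: $|f(w)-f(z)|\le C_z(K+1)|f'|_X|w-z|$, so $A_z=C_z(K+1)$ works. $\square$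

## 5. Smooth test functions detect paths

We need a way to produce a path from inequalities. If we had the bound for all smooth real functions, not only for polynomials, we would be finished.

**Lemma 4.** Let $X\subset\mathbb C$ be compact, $z\neq w$ in $X$, $0\le N<\infty$, and suppose
$$\varphi(w)-\varphi(z)\le N\,|\nabla\varphi|_X\qquad\text{for every real }\varphi\in C^\infty(\mathbb C).\tag{5}$$
Then there is a path in $X$ from $z$ to $w$ of length at most $N$.

*Proof.* **Step 1: make leaving $X$ expensive, and test (5) with the resulting distance.** Let $c_n(t)=1+n\operatorname{dist}(t,X)$, and let $v_n(t)$ be the infimum of $\int_\gamma c_n\,ds$ over rectifiable paths $\gamma$ in $\mathbb C$ from $z$ to $t$. Then $v_n(z)=0$, and appending a segment gives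
$$|v_n(s)-v_n(t)|\le|s-t|\sup_{[s,t]}c_n .$$
So $v_n$ is continuous. Let $v_n^\varepsilon=v_n*\chi_\varepsilon$, where $\chi_\varepsilon\ge0$ is a smooth mollifier of integral $1$ supported in $\{|y|\le\varepsilon\}$. For $t\in X$ and $|y|\le\varepsilon$, the segment from $t-y$ to $t+h-y$ stays within $\varepsilon+|h|$ of $t\in X$, so $c_n\le1+n(\varepsilon+|h|)$ on it. Averaging over $y$,
$$|v_n^\varepsilon(t+h)-v_n^\varepsilon(t)|\le|h|\big(1+n(\varepsilon+|h|)\big),\qquad\text{hence}\qquad|\nabla v_n^\varepsilon|_X\le1+n\varepsilon .$$
By (5), $v_n^\varepsilon(w)-v_n^\varepsilon(z)\le(1+n\varepsilon)N$. Let $\varepsilon\to0$: $v_n(w)\le N$.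

**Step 2: nearly optimal paths lie near $X$.** Choose paths $\gamma_n:[0,1]\to\mathbb C$ from $z$ to $w$ with constant speed and $\int_{\gamma_n}c_n\,ds\le N+\frac1n$. Then
$$\operatorname{length}(\gamma_n)\le N+\tfrac1n,\qquad\int_{\gamma_n}\operatorname{dist}(\cdot,X)\,ds\le\frac{N+1}{n}.$$
Let $m_n$ be the maximum of $\operatorname{dist}(\cdot,X)$ on $\gamma_n$. This distance is $1$-Lipschitz and vanishes at the starting point $z$. So the maximum is reached after arc length at least $m_n$, and on the portion of length $m_n/2$ just before it the distance is at least $m_n/2$. Thus $m_n^2/4\le(N+1)/n$, and $m_n\to0$.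

**Step 3: a limit.** The $\gamma_n$ have Lipschitz constants at most $N+\frac1n$. By Arzelà–Ascoli a subsequence converges uniformly to a path $\gamma$ from $z$ to $w$ with Lipschitz constant at most $N$, hence of length at most $N$. Since $m_n\to0$ and $X$ is closed, $\gamma$ lies in $X$. $\square$

So the task is now precise: *pass from the inequality for $\operatorname{Re}p$, $p$ a polynomial, to the inequality (5) for all smooth real $\varphi$.*

## 6. Why matching gradients is not enough, and why poles on $X$ are a problem

Here is the natural first attempt. By Lavrentiev's theorem, since $X$ has empty interior and connected complement, polynomials are uniformly dense in $C(X)$. So given $\varphi$, choose polynomials $p_n$ with $p_n(z)=\varphi(z)$ and $p_n'\to2\partial\varphi$ uniformly on $X$. If $D^{(1)}(X)$ is complete, (3) shows that $(p_n)$ is Cauchy; its limit $f$ satisfies $f'=2\partial\varphi$ on $X$, and $\operatorname{Re}f(w)-\operatorname{Re}f(z)\le A_z|\nabla\varphi|_X|w-z|$. If we knew that $h=\operatorname{Re}f-\varphi$ is constant, (5) would follow with $N=A_z|w-z|$.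

What we know is that for real $\varphi$ the differential is $\operatorname{Re}(2\partial\varphi\,dt)$, so
$$h(t)-h(s)=o(|t-s|)\qquad(t\to s\text{ in }X)\quad\text{for every }s\in X .$$
The attempt stops here, for this does not force a real function on a connected set to be constant. Take the von Koch arc, a Jordan arc which is the union of $4^n$ similar pieces of generation $n$, scaled by $3^{-n}$, and parametrize it by $\gamma:[0,1]\to\mathbb C$ so that pieces of generation $n$ correspond to the $4$-adic intervals of length $4^{-n}$. Let $h=\gamma^{-1}$. For $s\ne s'$ let $n$ be the largest generation at which $s,s'$ lie in the same or in adjacent intervals; so $|s-s'|\le2\cdot4^{-n}$. At generation $n+1$ they lie in two non-adjacent intervals, contained in one or two adjacent intervals of generation $n$. Adjacent segments of the approximating polygons turn by $60^\circ$ or $-120^\circ$ only, because subdividing a segment keeps its first and last directions. So up to similarity there are finitely many configurations, and in each the two non-adjacent pieces are disjoint compact sets. Hence $|\gamma(s)-\gamma(s')|\ge c\,3^{-n}$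 with a fixed $c>0$, which gives $|h(t)-h(t')|\le C|t-t'|^{\log4/\log3}$, an exponent greater than $1$. And $h$ is not constant. Step 2 of Lemma 3 is no help for our $h$ either: it needs all polynomials in the function to lie in a complete algebra, and $h=\operatorname{Re}f-\varphi$ is not known to belong to one.

The lesson is that we must approximate gradients *and increments together*. For a function $u$ that is harmonic near $X$ with a single-valued holomorphic completion, Runge's theorem does this. And smooth functions are built from harmonic ones: if $\varphi\in C_c^\infty(\mathbb C)$, then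
$$\varphi(t)=\frac1{2\pi}\int\Delta\varphi(\zeta)\,\log|t-\zeta|\,dA(\zeta).\tag{6}$$
The gradient of $\log|t-\zeta|$ is coded by $2\partial\log|t-\zeta|=1/(t-\zeta)$. For $\zeta\notin X$ this is a legitimate test function. If $X$ has area $0$, these $\zeta$ are all that matter in (6). If $X$ has positive area, we also need $\zeta\in X$, where $1/(t-\zeta)$ is unbounded on $X$.

To handle unbounded kernels we pass to the dual side: represent $u\mapsto u(w)-u(z)$ by a measure $\mu$ on $X$, acting on $2\partial u$. Then what we want at $\zeta$ is a formula for the Cauchy transform $\hat\mu(\zeta)=\int d\mu(t)/(t-\zeta)$. For $\zeta\in X$ one would first try to move the pole: choose $\zeta_k\notin X$ with $\zeta_k\to\zeta$ and hope that $\hat\mu(\zeta_k)\to\hat\mu(\zeta)$. For a general measure this fails even when $\int d|\mu|(t)/|t-\zeta|<\infty$. Take $\mu=\sum_{k\ge1}4^{-k}\delta_{t_k}$ (unit point masses $\delta_{t_k}$) with $t_k=2^{-k}+i8^{-k}$, $\zeta=0$, $\zeta_k=2^{-k}$. Then $\int d|\mu|/|t|\le\sum4^{-k}2^k<\infty$. The $k$-th mass contributes $4^{-k}8^k=2^k$ to $|\hat\mu(\zeta_k)|$, and since $|t_j-\zeta_k|\ge|2^{-j}-2^{-k}|\ge2^{-j-1}$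 for $j\ne k$, the others contribute at most $\sum_j4^{-j}2^{j+1}=2$. So $|\hat\mu(\zeta_k)|\ge2^k-2\to\infty$. The trouble is that $1/|t-\zeta_k|$ is not bounded by a multiple of $1/|t-\zeta|$ when $t$ is very near $\zeta_k$.

The way out: instead of a pole at a point near $\zeta$, use a *slit* in the complement of $X$ that comes close to $\zeta$ and is about as long as the scale $r$ at which we look. A slit of diameter comparable to $r$ can carry the same total residue as a pole while its kernel stays bounded by a constant times $1/r$. That restores domination.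

## 7. Slit kernels

Let $X\subset\mathbb C$ be compact. Let $\mathcal E$ be the family of sets $E\subset\mathbb C\setminus X$ that are either one point or a nondegenerate simple polygonal arc. Then $\mathbb C\setminus E$ is connected.

**Definition ($g_E$).** If $E=\{\zeta\}$, put $g_E(t)=1/(t-\zeta)$. If $E$ is an arc, then $\hat{\mathbb C}\setminus E$ is simply connected; let $\psi$ map it conformally onto the unit disc with $\psi(t)=c_E/t+O(t^{-2})$ at $\infty$ and $c_E>0$, and put $g_E=\psi/c_E$.

In both cases $g_E$ is holomorphic on $\mathbb C\setminus E$ and $g_E(t)=1/t+O(t^{-2})$ at $\infty$. For example, $s\mapsto s+1/s$ maps the unit disc onto $\hat{\mathbb C}\setminus[-2,2]$. So for $E=[-2,2]$ the map $\psi$ is its inverse, $\psi(t)=1/t+O(t^{-2})$, $c_E=1$, $g_E=\psi$ and $|g_E|<1=4/\operatorname{diam}E$.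

**Lemma 5.** (i) If $E\in\mathcal E$ is an arc, then $|g_E|\le4/\operatorname{diam}E$ on $\mathbb C\setminus E$. (ii) For every $E\in\mathcal E$ and every closed curve $\sigma$ in $\mathbb C\setminus E$, $\int_\sigma g_E\,dt\in2\pi i\mathbb Z$.

*Proof.* (i) Let $e\in E$. The function $G(s)=1/(\psi^{-1}(s)-e)$ is holomorphic and univalent on the unit disc, because $\psi^{-1}$ is univalent with values in $\hat{\mathbb C}\setminus E$. Near $s=0$ we have $\psi^{-1}(s)=c_E/s+O(1)$, so $G(s)=s/c_E+\cdots$. By Koebe's $\frac14$-theorem the image of $G$ contains the disc $\{|s|<1/(4c_E)\}$. But $G$ omits $1/(e'-e)$ for every $e'\in E\setminus\{e\}$. So $1/|e'-e|\ge1/(4c_E)$, that is, $|e'-e|\le4c_E$. Hence $\operatorname{diam}E\le4c_E$ and $|g_E|\le1/c_E\le4/\operatorname{diam}E$.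

(ii) Since $E$ is connected, $\sigma$ has constant index $n$ about the points of $E$. Let $C$ be a large positively oriented circle around $E$. The cycle $\sigma-nC$ has index $0$ about every point of $E$, the complement of the domain of $g_E$. By Cauchy's theorem $\int_\sigma g_E=n\int_Cg_E=2\pi in$, the last step because $g_E=1/t+O(t^{-2})$. $\square$

**Definition ($u_E$ and $\mathcal U$).** Fix $b\in\mathbb C\setminus E$ and put $u_E(t)=\operatorname{Re}\int_b^tg_E$, along any piecewise smooth path in $\mathbb C\setminus E$. By Lemma 5(ii) this is a well-defined harmonic function on $\mathbb C\setminus E\supset X$, with $2\partial u_E=g_E$. Let $\mathcal U$ be the real linear span of the $u_E$, $E\in\mathcal E$.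

For $E=\{\zeta\}$, $u_E(t)=\log|t-\zeta|+\text{const}$. All functions in $\mathcal U$ are harmonic near $X$.

## 8. From harmonic functions to a path

**Proposition 6.** Let $X$ be a compact plane set such that area-almost every point of $X$ lies on the boundary of a component of $\mathbb C\setminus X$. Let $z\ne w$ in $X$, and suppose
$$N:=\sup\{u(w)-u(z):u\in\mathcal U,\ |\nabla u|_X\le1\}<\infty .$$
Then there is a path in $X$ from $z$ to $w$ of length at most $N$.

*Proof.* **Step 1: a measure that represents the increment.** By scaling, and using $-u$ as well, $|u(w)-u(z)|\le N|2\partial u|_X$ for all $u\in\mathcal U$; if $\nabla u=0$ on $X$, all real multiples of $u$ are admissible, so $u(w)=u(z)$. Therefore $\Lambda(2\partial u|_X)=u(w)-u(z)$ is a well-defined real-linear functional of norm at most $N$ on the real subspace $\{2\partial u|_X:u\in\mathcal U\}$ of $C(X)$. Extend it to $C(X)$ by the real Hahn–Banach theorem. A bounded real-linear functional on $C(X)$ is the real part of a complex-linear one with the same norm, and by the Riesz theorem there is a complex Borel measure $\mu$ on $X$ with $\|\mu\|\le N$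 and
$$\operatorname{Re}\int_X2\partial u\,d\mu=u(w)-u(z)\qquad(u\in\mathcal U).\tag{7}$$

**Step 2: the Cauchy transform of $\mu$ almost everywhere.** The integral $\int_{|\zeta|\le R}dA(\zeta)/|t-\zeta|$ is bounded uniformly in $t\in X$, so by Fubini $\int d|\mu|(t)/|t-\zeta|<\infty$ for almost every $\zeta\in\mathbb C$. For such $\zeta$ put $\hat\mu(\zeta)=\int d\mu(t)/(t-\zeta)$. We claim
$$\operatorname{Re}\hat\mu(\zeta)=\log|w-\zeta|-\log|z-\zeta|\qquad\text{for almost every }\zeta\in\mathbb C.\tag{8}$$

If $\zeta\notin X$, this is (7) with $u=u_{\{\zeta\}}$. For almost every $\zeta\in X$ the following holds: $\zeta\neq z,w$, the point $\zeta$ lies on the boundary of a component $U$ of $\mathbb C\setminus X$, and $\int d|\mu|(t)/|t-\zeta|<\infty$. Fix such a $\zeta$; then $|\mu|(\{\zeta\})=0$. For all small $r>0$ there are $a,b\in U$ with $|a-\zeta|<r/2$ and $|b-\zeta|>r$. Join $a$ to $b$ by a simple polygonal arc in $U$ and let $E_r$ be its initial part, from $a$ up to the first point on the circle $|t-\zeta|=r$. Then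
$$E_r\in\mathcal E,\qquad E_r\subset\{|t-\zeta|\le r\},\qquad\operatorname{diam}E_r\ge r/2 .$$
Write $g_r=g_{E_r}$. Lemma 5(i) gives $|g_r|\le8/r$ on $\mathbb C\setminus E_r$.

Next we compare $g_r$ with the pole $1/(t-\zeta)$. The difference of the two is $O(t^{-2})$ at $\infty$, so $(t-\zeta)^2\big(g_r(t)-\frac1{t-\zeta}\big)$ is holomorphic on $\{|t-\zeta|>r\}\cup\{\infty\}$. On the circle $|t-\zeta|=2r$ it is at most $4r^2\big(\frac8r+\frac1{2r}\big)=34r$. By the maximum principle
$$\Big|g_r(t)-\frac1{t-\zeta}\Big|\le\frac{34r}{|t-\zeta|^2}\qquad(|t-\zeta|\ge2r).\tag{9}$$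
It follows that
$$|g_r(t)|\le\frac{18}{|t-\zeta|}\qquad(t\in X\setminus\{\zeta\}).\tag{10}$$
Indeed, for $|t-\zeta|\ge2r$ the bound (9) gives at most $\frac1{|t-\zeta|}+\frac{34r}{|t-\zeta|\cdot2r}=\frac{18}{|t-\zeta|}$, and for $0<|t-\zeta|\le2r$ we have $\frac8r\le\frac{16}{|t-\zeta|}$. The estimate (10) is the domination that moving a pole did not give.

By (9), $g_r(t)\to1/(t-\zeta)$ for every $t\ne\zeta$, and $|\mu|(\{\zeta\})=0$. By (10) and dominated convergence, $\int g_r\,d\mu\to\hat\mu(\zeta)$ as $r\to0$.

We compute the same limit from (7). Let $d=\min(|z-\zeta|,|w-\zeta|)>0$ and fix a piecewise smooth path $\gamma$ from $z$ to $w$ in $\{|t-\zeta|\ge d\}$. For $2r<d$ this path avoids $E_r$, so by (7) and the definition of $u_{E_r}$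
$$\operatorname{Re}\int g_r\,d\mu=u_{E_r}(w)-u_{E_r}(z)=\operatorname{Re}\int_\gamma g_r\,dt .$$
By (9), $g_r\to1/(t-\zeta)$ uniformly on $\gamma$, so the right side tends to $\operatorname{Re}\int_\gamma\frac{dt}{t-\zeta}=\log|w-\zeta|-\log|z-\zeta|$. This proves (8).

**Step 3: the inequality for smooth functions.** Let $\varphi\in C_c^\infty(\mathbb C)$ be real. The Cauchy–Pompeiu formula, applied to $\partial\varphi$, with $\bar\partial\partial\varphi=\frac14\Delta\varphi$, gives
$$2\partial\varphi(t)=\frac1{2\pi}\int\frac{\Delta\varphi(\zeta)}{t-\zeta}\,dA(\zeta).$$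
Integrate against $\mu$. Fubini applies because $\int_{\operatorname{supp}\varphi}\int d|\mu|(t)\,dA(\zeta)/|t-\zeta|<\infty$. As $\Delta\varphi$ is real, (8) gives
$$\operatorname{Re}\int2\partial\varphi\,d\mu=\frac1{2\pi}\int\Delta\varphi(\zeta)\operatorname{Re}\hat\mu(\zeta)\,dA(\zeta)=\frac1{2\pi}\int\Delta\varphi(\zeta)\big(\log|w-\zeta|-\log|z-\zeta|\big)\,dA(\zeta),$$
and by (6) the last integral is $\varphi(w)-\varphi(z)$. Since $|2\partial\varphi|=|\nabla\varphi|$ and $\|\mu\|\le N$, we get $\varphi(w)-\varphi(z)\le N|\nabla\varphi|_X$. For real $\varphi\in C^\infty(\mathbb C)$ without compact support, multiply by a cutoff that is $1$ near $X$; neither side changes. This is (5).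

**Step 4: the path.** Apply Lemma 4. $\square$

## 9. The duality formula and the proof of Theorem A

**Theorem B (duality).** Let $X$ be a compact plane set, not necessarily connected, such that area-almost every point of $X$ lies on the boundary of some component of $\mathbb C\setminus X$. Then for $z,w\in X$,
$$\delta_X(z,w)=\sup\{u(w)-u(z):u\text{ real harmonic near }X,\ |\nabla u|\le1\text{ on }X\},$$
and a path of minimal length exists if this is finite. (The hypothesis holds if $X$ has area $0$. It also holds if $X$ has empty interior and $\mathbb C\setminus X$ has finitely many components.)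

*Proof.* If $z=w$, both sides are $0$ and the constant path is minimal. Let $z\ne w$, let $S_h$ be the supremum in the theorem and $N$ the one in Proposition 6. Since functions in $\mathcal U$ are harmonic near $X$, $N\le S_h$. If $\gamma:[0,\ell]\to X$ is a path from $z$ to $w$ parametrized by arc length and $u$ is admissible, then $u\circ\gamma$ is Lipschitz and its derivative $\nabla u(\gamma)\cdot\gamma'$ is at most $1$ almost everywhere, so $u(w)-u(z)\le\ell$. Hence $N\le S_h\le\delta_X(z,w)$. If $N=\infty$, all three are infinite. If $N<\infty$, Proposition 6 gives a path in $X$ of length at most $N$, so $\delta_X(z,w)\le N$. All three are then equal, and this path is minimal.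

For the parenthesis: area $0$ makes the hypothesis empty. If $X$ has empty interior and finitely many complementary components, each $\zeta\in X$ is the limit of a sequence in $\mathbb C\setminus X$, infinitely many terms of which lie in one component; so $\zeta$ is on the boundary of that component. $\square$

To return to polynomials we need the joint approximation promised in Section 6. This is where polynomial convexity enters.

**Lemma 7.** Let $X$ be connected and compact with $\mathbb C\setminus X$ connected. For each $u\in\mathcal U$ there are polynomials $P_n$ with $\operatorname{Re}P_n\to u$ and $P_n'\to2\partial u$ uniformly on $X$.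

*Proof.* By linearity let $u=u_E$. **Step 1: a simply connected domain around $X$ that avoids $E$.** The open set $\hat{\mathbb C}\setminus X$ is connected, so we can join $E$ to $\infty$ by a path in it; let $Q$ be the union of $E$ and this path, a compact connected set in $\hat{\mathbb C}\setminus X$ containing $E$ and $\infty$. Let $\Omega$ be the component of $\hat{\mathbb C}\setminus Q$ containing the connected set $X$. Then $\hat{\mathbb C}\setminus\Omega$ is the union of $Q$ and the other components $V$ of $\hat{\mathbb C}\setminus Q$. The boundary of each $V$ is nonempty and contained in $Q$, so $\overline V$ is a connected set that meets $Q$ and lies in $V\cup Q$. Hence $\hat{\mathbb C}\setminus\Omega$ is connected, and $\Omega\subset\mathbb C$ is a simply connected domain with $\Omega\cap E=\emptyset$.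

**Step 2: Runge.** On $\Omega$ the function $g_E$ has a primitive $f$, and after adding a constant $u_E=\operatorname{Re}f$ on $\Omega$. By Runge's theorem there are polynomials $P_n\to f$ locally uniformly on $\Omega$; then also $P_n'\to f'=g_E=2\partial u_E$ locally uniformly. Restrict to $X$. $\square$

*Proof of Theorem A.* **(a)$\Rightarrow$(b)** is immediate.

**(b)$\Rightarrow$(c).** Let $\mathcal A$ be the closure in $D^{(1)}(X)$ of the algebra of polynomials. It is a subalgebra containing the constants, since multiplication is continuous. It is complete: if $(f_n)$ is Cauchy in $\mathcal A$, choose polynomials $p_n$ with $\|f_n-p_n\|<\frac1n$; then $(p_n)$ is Cauchy, so it has a limit in $D^{(1)}(X)$ by (b). The limit lies in $\mathcal A$, and $f_n$ converges to it. Lemma 3 for $\mathcal A$ contains (c).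

**(c)$\Rightarrow$(d) with $k_z=A_z$.** Fix $z\ne w$ in $X$. Let $u\in\mathcal U$ with $|\nabla u|_X\le1$, and take $P_n$ from Lemma 7. By (c),
$$u(w)-u(z)=\lim_n\operatorname{Re}\big(P_n(w)-P_n(z)\big)\le A_z|w-z|\lim_n|P_n'|_X=A_z|w-z|\,|\nabla u|_X\le A_z|w-z| .$$
So $N\le A_z|w-z|$ in Proposition 6. Its hypothesis on $X$ holds: $X$ has empty interior, so every point of $X$ is on the boundary of the connected set $\mathbb C\setminus X$. We obtain a path in $X$ from $z$ to $w$ of length at most $A_z|w-z|$. For $w=z$ take the constant path. Also $A_z\ge1$, by taking $p(t)=t$ in (c). This is pointwise regularity with $k_z=A_z$.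

**(d)$\Rightarrow$(a)** is Proposition 2.

**(d)$\Rightarrow$(c) with $A_z=k_z$.** Apply (2) to $p$ along a path in $X$ from $z$ to $w$ of length at most $k_z|z-w|$.

**Formula (1).** If $z=w$, both sides are $0$. Let $z\neq w$ and let $S$ be the supremum in (1). By (2), $S\le\delta_X(z,w)$; in particular (1) holds if $S=\infty$. Let $S<\infty$. Then $|p(w)-p(z)|\le S|p'|_X$ for all polynomials $p$, by scaling; if $p'=0$ on the infinite set $X$, then $p$ is constant. For $u\in\mathcal U$ with $|\nabla u|_X\le1$ and $P_n$ as in Lemma 7, $u(w)-u(z)=\lim\operatorname{Re}(P_n(w)-P_n(z))\le S\lim|P_n'|_X\le S$. So $N\le S$, and Proposition 6 gives $\delta_X(z,w)\le S$. $\square$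

For the comb of Section 2, formula (1) says that there are polynomials with $|p'|\le1$ on $X$ whose values at $i$ and $i+\frac1n$ differ by nearly $2+\frac1n$. Polynomial convexity cannot be dropped from (1): on the unit circle, $|p'|\le1$ on the circle forces $|p'|\le1$ on the disc, so $|p(1)-p(-1)|\le2$, whereas $\delta_X(1,-1)=\pi$.

## 10. Finitely many holes

**Theorem C.** Let $X$ be connected, perfect and compact with empty interior, and suppose $\mathbb C\setminus X$ has finitely many components. Then $D^{(1)}(X)$ is complete if and only if $X$ is pointwise regular.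

One direction is Proposition 2. For the other, assume $D^{(1)}(X)$ complete. Proposition 6 and Theorem B do not need polynomial convexity; only Lemma 7 did. With holes, $\mathcal U$ contains functions like $\log|t-a|$ with $a$ in a hole, and these are not real parts of holomorphic functions near $X$ in general: on the unit circle, $1/t$ has period $2\pi i$. So we must bound the coefficients of such logarithms separately.

Let $U_0$ be the unbounded component of $\mathbb C\setminus X$ and $U_1,\dots,U_m$ the bounded ones. Choose $a_j\in U_j$ for $1\le j\le m$, and put $h_j(t)=1/(t-a_j)$ and $C_1=\sum_j|h_j|_X$. Let $R$ be the algebra of rational functions with poles off $X$ and $\mathcal A$ its closure in $D^{(1)}(X)$. It is complete, and a Banach algebra because $\|\cdot\|$ is submultiplicative. Take $K$ and $A_z$ from Lemma 3 for $\mathcal A$.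

**Lemma 8.** There is $\eta>0$ with
$$\Big|f'+\sum_jc_jh_j\Big|_X\ge\eta\sum_j|c_j|\qquad(f\in R,\ c\in\mathbb R^m).\tag{11}$$

On the unit circle, with $a_1=0$, this is seen by integrating: $\int f'\,dt=0$ and $\int dt/t=2\pi i$, so $2\pi|c|=\left|\int(f'+c/t)\,dt\right|\le2\pi|f'+c/t|_X$, and $\eta=1$ works. In general we do not know of any rectifiable loop in $X$ around a hole, so there is nothing to integrate over. Instead we exponentiate: with approximately integer coefficients, an additive period problem becomes a question about logarithms of a rational function.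

*Proof of Lemma 8.* If $m=0$ there is nothing to prove. **Step 1: a primitive, if the lemma fails.** If (11) fails for every $\eta$, scale to $\sum|c_j|=1$, use compactness of this set, and change the sign of $f$: there are $c\in\mathbb R^m$ with $\sum|c_j|=1$ and $f_n\in R$ with $f_n'\to\sum c_jh_j$ uniformly on $X$. Normalize $f_n(z_0)=0$ for a fixed $z_0\in X$. By (3), $|f_n-f_k|_X\le K|f_n'-f_k'|_X$, so $(f_n)$ is Cauchy. Its limit $F\in\mathcal A$ has $F'=\sum c_jh_j$.

**Step 2: a rational function with a continuous logarithm on $X$.** Choose $\delta>0$ with $K\delta C_1\le\frac12$ and $m\delta<1$. By Dirichlet's theorem on simultaneous approximation there are $n\ge1$ and $k_j\in\mathbb Z$ with $|nc_j-k_j|\le\delta$ for all $j$. Put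
$$q(t)=\prod_j(t-a_j)^{k_j}\in R,\qquad H=q\,e^{-nF}.$$
The exponential series converges in the Banach algebra $\mathcal A$, so $H\in\mathcal A$. Since $q'=q\sum k_jh_j$,
$$H'=H\sum_j(k_j-nc_j)h_j,\qquad|H'|_X\le\delta C_1|H|_X .$$
By (3), $|H-H(z)|_X\le K\delta C_1|H|_X\le\frac12|H|_X$ for every $z\in X$. Take $z$ with $|H(z)|=|H|_X$, which is positive because $H$ has no zeros on $X$. Then $H(X)$ lies in the closed disc with centre $H(z)$ and radius $\frac12|H(z)|$, which does not contain $0$. So $H$ has a continuous logarithm on $X$, and hence $q=He^{nF}$ has one, say $L$.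

**Step 3: all $k_j$ vanish.** Extend $L$ to a continuous function on $\mathbb C$ by Tietze's theorem. On some open $O\supset X$ containing no $a_j$ we have $|qe^{-L}-1|<1$, so $qe^{-L}$ and therefore $q$ has a continuous logarithm on $O$. It is holomorphic, because $q$ is holomorphic without zeros on $O$; so $q'/q$ has a primitive on $O$. Fix $j$. The set $U_j\setminus O$ equals $\overline{U_j}\setminus O$, because $\overline{U_j}\subset U_j\cup X$ and $X\subset O$; so it is compact, and it contains $a_j$. By the standard theorem on cycles (Rudin, *Real and Complex Analysis*, Thm 13.5) there is a cycle $\sigma$ in $U_j\cap O$ with index $1$ about the points of $U_j\setminus O$ and index $0$ about the points outside $U_j$. Then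
$$0=\int_\sigma\frac{q'}{q}\,dt=2\pi i\sum_lk_l\operatorname{Ind}_\sigma(a_l)=2\pi ik_j .$$

**Step 4: contradiction.** Now $|nc_j|=|nc_j-k_j|\le\delta$, so $|c_j|\le\delta/n\le\delta$ and $1=\sum|c_j|\le m\delta<1$. $\square$

**Lemma 9.** Each $u\in\mathcal U$ equals $\operatorname{Re}f+\sum_{j\ge1}c_j\log|t-a_j|$ near $X$, with $f$ holomorphic near $X$ and $c_j\in\mathbb R$.

*Proof.* By linearity let $u=u_E$. The connected set $E$ lies in some $U_j$.

Suppose $j=0$. Then we can choose a compact connected $Q\subset U_0\cup\{\infty\}$ containing $E$ and $\infty$. The argument of Lemma 7 (Step 1 and the start of Step 2) gives $u_E=\operatorname{Re}f$ on a simply connected domain containing $X$.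

Suppose $j\ge1$. Choose a compact connected $Q\subset U_j$ containing $E$ and $a_j$. The function $g_E-h_j$ is holomorphic on $\mathbb C\setminus Q$ and is $O(t^{-2})$ at $\infty$. A closed curve in $\mathbb C\setminus Q$ has constant index $n$ about the connected set $Q$, so, as in Lemma 5(ii), the integral of $g_E-h_j$ along it is $n$ times the integral along a large circle, which is $0$. So $g_E-h_j$ has a primitive $f$ on $\mathbb C\setminus Q$. The function $u_E-\operatorname{Re}f-\log|t-a_j|$ has zero gradient, so it is constant on the component of $\mathbb C\setminus Q$ containing the connected set $X$. Absorb the constant into $f$. $\square$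

*Proof of Theorem C.* Fix $z\ne w$ in $X$ and let $u=\operatorname{Re}f+\sum c_j\log|t-a_j|$ be in $\mathcal U$, written as in Lemma 9. On $X$ we have $2\partial u=f'+\sum c_jh_j$. Put $s=|\nabla u|_X=|2\partial u|_X$.

**Step 1: Lemmas 3 and 8 apply to $f$.** By Runge's theorem on a compact neighbourhood of $X$ there are $f_n\in R$ with $f_n\to f$ uniformly on that neighbourhood, hence $f_n\to f$ and $f_n'\to f'$ uniformly on $X$. So (11) and the second bound in (3) pass to $f$.

**Step 2: bound both parts by $s$.** By (11), $\sum|c_j|\le s/\eta$. Hence $|f'|_X\le s+\sum|c_j||h_j|_X\le s+C_1s/\eta$. For the logarithms, $\log x\le x-1$ gives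
$$\big|\log|w-a_j|-\log|z-a_j|\big|\le\frac{|w-z|}{\operatorname{dist}(a_j,X)} .$$
Therefore
$$u(w)-u(z)\le A_z|f'|_X|w-z|+\sum_j|c_j|\frac{|w-z|}{\operatorname{dist}(a_j,X)}\le A_z'\,|\nabla u|_X\,|w-z|,$$
with
$$A_z'=A_z\Big(1+\frac{C_1}\eta\Big)+\frac1\eta\max_j\frac1{\operatorname{dist}(a_j,X)}$$
independent of $u$ and $w$. (If $m=0$, the terms involving $\eta$ are absent.)

**Step 3: the path.** So $N\le A_z'|w-z|$ in Proposition 6. Its hypothesis on $X$ was checked at the end of the proof of Theorem B. There is a path in $X$ from $z$ to $w$ of length at most $A_z'|z-w|$, and $A_z'$ depends only on $z$. Hence $X$ is pointwise regular. $\square$
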